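# The power set of $\omega$ does not embed into the constructibility real degrees

## Cohen rows and the guess "yes, consistently"

Write $x\le_c y$ for reals $x,y\subseteq\omega$ if $x$ is constructible from $y$. Identify reals that are constructible from each other, and call the resulting partial order $\mathcal D_c$. Here is the question, which Lorenzo Notaro poses in "Constructibility real degrees in the side-by-side Sacks model", arXiv:2504.04902 (2025): is it consistent with $\mathsf{ZFC}$ that $(\mathcal P(\omega),\subseteq)$ embeds into $(\mathcal D_c,\le_c)$ as a lattice, or as a join-semilattice, or at least as a partial order?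

The answer that one would first guess is *yes*. Adjoin a matrix $c\in 2^{\omega\times\omega}$ of Cohen bits to $\mathrm L$. Its rows are mutually generic, so they look independent. Send $a\subseteq\omega$ to the degree of the rows with index in $a$. More rows should give more information, and rows outside $a$ should not be computable from rows inside $a$.

We first fix the notions, then test this guess.

**Relative constructibility.** For $y\subseteq\omega$, $\mathrm L[y]$ is the least inner model of $\mathsf{ZF}$ containing $y$; an *inner model* is a transitive class that contains all ordinals. We use these textbook facts. $\mathrm L[y]$ satisfies $\mathsf{ZFC}+\mathsf{GCH}$, and it has a definable well-order $<_{\mathrm L[y]}$. If $W$ is an inner model and $v\in W$, then $\mathrm L[v]\subseteq W$, and $W$ computes it correctly: $\mathrm L[v]^W=\mathrm L[v]$.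

**Degrees.** Write $x\le_c y$ if $x\in\mathrm L[y]$, and $x\equiv_c y$ if $x\le_c y$ and $y\le_c x$. The relation $\le_c$ is transitive, because $y\in \mathrm L[z]$ gives $\mathrm L[y]\subseteq\mathrm L[z]$. The $\equiv_c$-classes form $\mathcal D_c$. For example, all constructible reals form one class, which is the least degree; if $V=\mathrm L$, it is the only one. The order has joins: the degree of $x\oplus y=\{2n:n\in x\}\cup\{2n+1:n\in y\}$ is the join of the degrees of $x$ and $y$, since a model $\mathrm L[z]$ contains $x\oplus y$ exactly when it contains both $x$ and $y$.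

**Three kinds of embedding.** An *embedding as a partial order* is an order-embedding: an injective $f$ with $a\subseteq b\iff f(a)\le_c f(b)$. An *embedding as a join-semilattice* is an order-embedding that also sends unions $a\cup b$ to joins. An *embedding as a lattice* also sends intersections $a\cap b$ to meets, that is, to greatest lower bounds of $f(a)$ and $f(b)$ in $(\mathcal D_c,\le_c)$.

One result is known and provable in $\mathsf{ZF}$: there is no order-embedding of $(\mathcal P(\omega),\subseteq)$ into $(\mathcal D_c,\le_c)$ whose range is an ideal of $(\mathcal D_c,\le_c)$. In particular $(\mathcal P(\omega),\subseteq)$ is not isomorphic to any ideal of $(\mathcal D_c,\le_c)$. The question drops all conditions on the range.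

Now the small cases. $\mathcal P(\emptyset)$ is a point and always embeds. $\mathcal P(1)$ is a two-element chain; it embeds as soon as there is a nonconstructible real $x$, by $\emptyset\mapsto$ least degree, $\{0\}\mapsto$ degree of $x$. $\mathcal P(2)$ is a diamond; with two rows $c_0,c_1$ of the matrix, the degrees of $\emptyset,c_0,c_1,c_0\oplus c_1$ should do. The next section confirms this, together with all $\mathcal P(n)$, all finite subsets of $\omega$, and much more.

## The Cohen matrix embeds every constructible set of rows

For a set $I$ let $\mathrm{Fn}(I,2)$ be Cohen forcing: finite partial functions from $I$ to $2$, ordered by reverse inclusion. We use the **product lemma**: if $\mathbb P,\mathbb Q\in N$, then a filter generic over $N$ for $\mathbb P\times\mathbb Q$ has the form $G\times H$, where $G$ is $\mathbb P$-generic over $N$ and $H$ is $\mathbb Q$-generic over $N[G]$; and the same with the roles exchanged. Note that $\mathrm{Fn}(I\sqcup J,2)\cong\mathrm{Fn}(I,2)\times\mathrm{Fn}(J,2)$.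

**Proposition 1.** Let $V=\mathrm L[c]$ with $c\in2^{\omega\times\omega}$ Cohen-generic over $\mathrm L$; such a model is obtained by forcing over $\mathrm L$. Then the lattice $(\mathcal P(\omega)\cap\mathrm L,\subseteq)$, which has cardinality $2^{\aleph_0}$ in $V$, embeds as a lattice into $(\mathcal D_c,\le_c)$. In particular the dense suborder $\mathbb R\cap\mathrm L$ of $\mathbb R$, of cardinality $2^{\aleph_0}$, embeds into $\mathcal D_c$.

*Proof.* For $a\in\mathcal P(\omega)\cap\mathrm L$ let $c_a=c\restriction(a\times\omega)$, coded as a real through the set of triples $(n,m,i)$ with $n\in a$ and $c(n,m)=i$ and a constructible bijection of triples with $\omega$. Let $f(a)$ be the degree of $c_a$. Fix $a,b\in\mathcal P(\omega)\cap\mathrm L$.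

*Order and joins.* If $a\subseteq b$, then $c_a$ is the restriction of $c_b$ to $a\times\omega$, and $a\in\mathrm L$, so $c_a\in\mathrm L[c_b]$. In the same way, $a,b\in\mathrm L$ gives $c_a\oplus c_b\equiv_c c_{a\cup b}$, so $f(a\cup b)$ is the join of $f(a)$ and $f(b)$. If $a\not\subseteq b$, pick $n\in a\setminus b$. Split $\mathrm{Fn}(\omega\times\omega,2)$ into the blocks $b\times\omega$, $\{n\}\times\omega$ and the rest. By the product lemma $c_{\{n\}}$ is Cohen-generic over $\mathrm L[c_b]$, hence not in $\mathrm L[c_b]$. But $c_{\{n\}}\in\mathrm L[c_a]$, so $c_a\notin\mathrm L[c_b]$. Thus $a\subseteq b\iff f(a)\le_cf(b)$, and $f$ is injective.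

*Meets.* Let $N=\mathrm L[c_{a\cap b}]$, $\mathbb P=\mathrm{Fn}((a\setminus b)\times\omega,2)$ and $\mathbb Q=\mathrm{Fn}((b\setminus a)\times\omega,2)$. By the product lemma, $c_{a\setminus b}$ and $c_{b\setminus a}$ come from a filter $G\times H$ that is generic over $N$ for $\mathbb P\times\mathbb Q$, and $\mathrm L[c_a]=N[G]$, $\mathrm L[c_b]=N[H]$, since $a,b\in\mathrm L$. Let $x\subseteq\omega$ lie in both models. Write $x=\sigma^G=\tau^H$, where $\sigma\in N$ is a $\mathbb P$-name and $\tau\in N$ a $\mathbb Q$-name for a subset of $\omega$. Choose $(p,q)\in G\times H$ forcing $\sigma=\tau$.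

Suppose that for some $n$ there are $p',p''\le p$ such that $p'$ forces $n\in\sigma$ and $p''$ forces $n\notin\sigma$. Take $q'\le q$ deciding "$n\in\tau$". If $q'$ forces $n\in\tau$, then $(p'',q')$ forces $\sigma\neq\tau$; otherwise $(p',q')$ does. Both extend $(p,q)$, a contradiction. So $p$ decides "$n\in\sigma$" for every $n$, and $x=\{n:p\Vdash n\in\sigma\}\in N$. Hence every common lower bound of $f(a)$ and $f(b)$ is $\le_cf(a\cap b)$; and $f(a\cap b)$ is itself a lower bound.

*Cardinality.* In $\mathrm L$, $|\mathcal P(\omega)|=\aleph_1$. Cohen forcing preserves cardinals, and $\mathsf{CH}$ holds in $\mathrm L[c]$. So $|\mathcal P(\omega)\cap\mathrm L|=\aleph_1=2^{\aleph_0}$ in $V$, and the same holds for $\mathbb R\cap\mathrm L$.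

*The last claim.* Fix a bijection $e:\mathbb Q\to\omega$ in $\mathrm L$ and let $x_r=\{e(q):q<r\}$. For $r\in\mathbb R\cap\mathrm L$ we have $x_r\in\mathrm L$, and $r\le r'\iff x_r\subseteq x_{r'}$. So $r\mapsto f(x_r)$ is an order-embedding. $\square$

The guess has passed a serious test. It fails at sets of rows that are not constructible.

**Example (the same formula at a new set).** In $V=\mathrm L[c]$ fix a bijection $\pi:\omega\to\omega\times\omega$ in $\mathrm L$ and let $a=\{2j:c(\pi(j))=1\}$. Then $a\subsetneq\omega$, since $1\notin a$. The code of $c_a$ consists of triples whose first coordinates are exactly the elements of $a$, so $a\in\mathrm L[c_a]$. From $a$ one reads off $c$. Hence $c_a\equiv_cc$, and the formula gives $a$ and $\omega$ the same degree.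

One may hope that a cleverer map avoids this. No map does.

## The theorem, and why counting does not prove it

A map $g$ from $(\mathbb R,\le)$ to a quasi-order $(B,\sqsubseteq)$ (a reflexive and transitive relation) is called **strictly increasing** if $r<r'$ implies $g(r)\sqsubseteq g(r')$ and $g(r')\not\sqsubseteq g(r)$. The same definition is used for maps on subsets of $\mathbb R$ and, with $\subsetneq$, on $\mathcal P(\omega)$. Every order-embedding is strictly increasing, but not conversely: the map from $\mathcal P(2)$ to a chain $0<1<2$ with $a\mapsto|a|$ is strictly increasing, although it identifies $\{0\}$ with $\{1\}$.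

**Theorem 2 ($\mathsf{ZF}$).** There is no strictly increasing map $F:\mathbb R\to(\mathcal D_c,\le_c)$.

**Theorem 3 ($\mathsf{ZF}$).** There is no map $f:\mathcal P(\omega)\to\mathcal D_c$ such that $a\subsetneq b$ implies $f(a)<_cf(b)$. Hence there is no embedding of $(\mathcal P(\omega),\subseteq)$ into $(\mathcal D_c,\le_c)$ as a partial order, as a join-semilattice, or as a lattice. Each of the three statements is inconsistent with $\mathsf{ZFC}$, assuming only that $\mathsf{ZFC}$ is the background theory.

*Theorem 3 from Theorem 2.* Fix a bijection $e:\mathbb Q\to\omega$ and let $x_r=\{e(q):q<r\}$ for $r\in\mathbb R$. If $r<r'$, there is a rational in $[r,r')$, so $x_r\subsetneq x_{r'}$. A map $f$ as in Theorem 3 would make $r\mapsto f(x_r)$ strictly increasing from $\mathbb R$ to $\mathcal D_c$, against Theorem 2. Every order-embedding satisfies the hypothesis on $f$, and join-semilattice embeddings and lattice embeddings are order-embeddings by definition. $\square$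

How might one refute an embedding $f$? Everything lies below $f(\omega)$. Pick $y\in f(\omega)$. Every $f(a)$ has members in $\mathrm L[y]$, and choosing the $<_{\mathrm L[y]}$-least one injects $\mathcal P(\omega)$ into $\mathcal P(\omega)\cap\mathrm L[y]$, hence into $\omega_1^{\mathrm L[y]}$. So there is no embedding when $\mathsf{CH}$ fails in $V$. If $\mathsf{CH}$ holds, counting stops here: in the model of Proposition 1 the lattice $\mathcal P(\omega)\cap\mathrm L$ also has size $2^{\aleph_0}$, and it does embed. A refutation must use that *all* reals are available as arguments.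

The aim is therefore sharper. From a strictly increasing map into a structure of $\mathrm L[y]$ we want to conclude that $\mathrm L[y]$ contains *every* real. This is the content of the following lemma.

**Lemma 4 ($\mathsf{ZF}$).** Let $W$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$ (for instance $W=\mathrm L[y]$ with $y\subseteq\omega$). Let $(B,\sqsubseteq)\in W$ be a quasi-order with $W\models|B|\le\aleph_1$. If there is (in $V$) a strictly increasing $g:\mathbb R\to B$, then $\mathcal P(\omega)\subseteq W$.

*Theorem 2 from Lemma 4.* Let $F$ be strictly increasing. Pick $y\in F(0)$ and let $W=\mathrm L[y]$, a model of $\mathsf{ZFC}+\mathsf{GCH}$. Let $B=\mathcal P(\omega)\cap W$, and for $u,v\in B$ let $u\sqsubseteq v$ mean $u\in\mathrm L[v]$. Since $\mathrm L[v]^W=\mathrm L[v]$ for $v\in B$, the relation is definable inside $W$, so $(B,\sqsubseteq)\in W$; and $W\models|B|=\aleph_1$.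

For $r<0$ we have $F(r)\le_cF(0)$, so all members of $F(r)$ lie in $W$. Let $g(r)$ be the $<_{\mathrm L[y]}$-least of them. If $r<r'<0$, then $F(r)\le_cF(r')\not\le_cF(r)$ says exactly that $g(r)\sqsubseteq g(r')$ and $g(r')\not\sqsubseteq g(r)$. So $g$ is strictly increasing on $(-\infty,0)$, which is order-isomorphic to $\mathbb R$ by $t\mapsto-e^{-t}$ from $\mathbb R$. By Lemma 4, $\mathcal P(\omega)\subseteq\mathrm L[y]$. In particular the members of $F(1)$ lie in $\mathrm L[y]$, so $F(1)\le_cF(0)$. This contradicts $F(0)<_cF(1)$. $\square$

It remains to prove Lemma 4. Fix $W$, $B$, $\sqsubseteq$ and $g$ as in its hypothesis.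

## The three-line decoding and the missing enumeration

Suppose for a moment that the sequence $\langle g(q):q\in\mathbb Q\rangle$ belongs to $W$. For $r\in\mathbb R$,
$$\{q\in\mathbb Q:g(q)\sqsubseteq g(r)\}=\{q\in\mathbb Q:q\le r\},$$
because $q\le r$ gives $g(q)\sqsubseteq g(r)$ and $q>r$ gives $g(q)\not\sqsubseteq g(r)$. The left side is computed in $W$ from the single element $g(r)\in B$, so the Dedekind cut of $r$ is in $W$. Thus $\mathbb R\subseteq W$, and Lemma 4 follows.

But nothing so far puts the sequence into $W$. Each value $g(q)$ is in $W$; the indexing of these values by rationals is itself a piece of information coded by a real, which may be new. For a simple instance on $\mathbb Q$ alone, let $c\subseteq\omega$, $c\notin W$. Let $\varphi(t)=t/2$ for $0\le t\le\frac12$ and $\varphi(t)=\frac{3t-1}2$ for $\frac12\le t<1$; this is an increasing bijection of $\mathbb Q\cap[0,1)$. Put $g(q)=n+\varphi(q-n)$ if $q\in[n,n+1)$ with $n\in c$, and $g(q)=q$ for all other $q$. Then $g:\mathbb Q\to\mathbb Q$ is strictly increasing with range in $\mathbb Q\in W$; but $n\in c\iff g(n+\frac12)=n+\frac14$ for $n\in\omega$, so $g\notin W$.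

What we can get into $W$ is an *unlabeled* list containing the values. The first step secures it, and the rest of the proof shows how to use it.

## Covering countable sets by sequences in $W$

**Step 0: cover countable sets of $V$ by countable sets of $W$.** This step is for obtaining the unlabeled lists.

The map $g$ is injective: if $r<r'$, then $g(r')\not\sqsubseteq g(r)$, while $\sqsubseteq$ is reflexive. In $W$, $B$ injects into $\omega_1^W$. So $\mathbb R$ injects into $\omega_1^W$. Every ordinal below $\omega_1^W$ is countable in $W$, hence in $V$, so $\omega_1^W\le\omega_1$. By Cantor's theorem $\mathbb R$ is uncountable, so $\omega_1^W$ is not countable in $V$. Therefore $\omega_1^W=\omega_1$.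

Also $\mathbb R$ is now well-orderable; fix a well-order. It lets us choose, for every countable ordinal, an injection into $\omega$ (coded by a real). So the supremum of countably many countable ordinals is a union of countably many sets with chosen enumerations, and is countable: $\omega_1$ is regular. This is all the choice we need, although we are in $\mathsf{ZF}$.

By $\mathsf{CH}$ in $W$, both $B$ and $\mathcal P(\omega)\cap W$ inject in $W$ into $\omega_1^W=\omega_1$. Let $j\in W$ be one of these injections and let $Y$ be a nonempty subset of its domain that is countable in $V$. By regularity $j[Y]\subseteq\delta$ for some $\delta<\omega_1=\omega_1^W$. Then $\delta$ is countable in $W$, so $\{u:j(u)<\delta\}$ is a set in $W$, countable in $W$, that includes $Y$. We have shown: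

$$\begin{gathered}\text{every nonempty }V\text{-countable subset of }B\text{, or of }\mathcal P(\omega)\cap W\text{, is contained}\\ \text{in the range of some }\omega\text{-sequence belonging to }W.\end{gathered}\tag{1}$$

## Reals $r$ turned into decreasing sets $S_r\in W$

**Step 1: attach to each real $r$ a subset $S_r$ of $\omega$ in $W$.** This step is for replacing elements of the abstract quasi-order $B$ by subsets of $\omega$, which can be compared bit by bit.

By (1) fix a sequence $\langle u_i:i<\omega\rangle\in W$ in $B$ whose range contains $\{g(q):q\in\mathbb Q\}$. For $r\in\mathbb R$ put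
$$S_r=\{i<\omega:g(r)\sqsubseteq u_i\}.\tag{2}$$
Since $g(r)$, $\sqsubseteq$ and $\langle u_i\rangle$ are in $W$, each single $S_r$ is in $W$. (The map $r\mapsto S_r$ need not be.) We need three properties.

*(a) If $r<r'$, then $S_{r'}\subsetneq S_r$.* If $g(r')\sqsubseteq u_i$, then $g(r)\sqsubseteq g(r')\sqsubseteq u_i$, so inclusion holds by transitivity. For strictness take a rational $q$ with $r\le q<r'$ and an $i$ with $u_i=g(q)$. Then $g(r)\sqsubseteq g(q)=u_i$, while $g(r')\not\sqsubseteq g(q)$ because $q<r'$. So $i\in S_r\setminus S_{r'}$.

*(b) Each index $i$ has one threshold.* By (a), $\{r:i\in S_r\}$ is an initial segment of $\mathbb R$. Let $p_i\in[-\infty,\infty]$ be its supremum (with $\sup\emptyset=-\infty$), and let $P=\{p_i:i<\omega\}$. For $r\neq p_i$ we have $i\in S_r\iff r<p_i$.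

*(c) If $d\in\mathbb R\setminus P$ and $M<\omega$, there is an open interval $J\ni d$ such that $S_r\cap M=S_d\cap M$ for all $r\in J$.* Here $M=\{0,\dots,M-1\}$. Take $J$ disjoint from the finite set $\{p_i:i<M\}$. For $i<M$ all points of $J$ are on the same side of $p_i$, so (b) gives the claim.

**Example.** Let $V=W$, $B=\mathbb R$ with the usual order, $g$ the identity, and $\langle u_i\rangle$ an enumeration of $\mathbb Q$. Then $S_r=\{i:r\le u_i\}$, $p_i=u_i$ and $P=\mathbb Q$. Property (c) fails at the points of $P$: for $d=u_i$ and every $r>d$ we have $i\in S_d\setminus S_r$. This is why the approximating points below are taken outside $P$.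

## Recovering $S_d$ from a finite initial part

**Step 2: a decoding function in $W$.** This step is for recognizing a set $S_d$ from finitely many of its bits, when $d$ ranges over a suitable countable dense set.

The set of all $p_i-q$ with $p_i\in\mathbb R$, $q\in\mathbb Q$ is countable, so pick $t\in\mathbb R$ outside it. Then $D=t+\mathbb Q$ is a countable dense subset of $\mathbb R\setminus P$. By (1) fix a sequence $\langle Q_m:m<\omega\rangle\in W$ of subsets of $\omega$ with $\{S_d:d\in D\}\subseteq\{Q_m:m<\omega\}$. For $A\subseteq\omega$ and $\nu<\omega$ let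
$$\mathrm{Dec}(A,\nu)=Q_m\text{ for the least }m\text{ with }Q_m\cap\nu=A\cap\nu,$$
and $\mathrm{Dec}(A,\nu)=\emptyset$ if there is no such $m$. Restricted to $A\in W$, this function is in $W$.

For $d\in D$ let $m(d)$ be least with $Q_{m(d)}=S_d$. Each of the finitely many $Q_m$ with $m<m(d)$ differs from $S_d$ somewhere, so there is a $\beta(d)<\omega$ with
$$Q_m\cap\beta(d)\neq S_d\cap\beta(d)\quad\text{for all }m<m(d).\tag{3}$$
Then
$$\nu\ge\beta(d)\text{ and }A\cap\nu=S_d\cap\nu\ \Longrightarrow\ \mathrm{Dec}(A,\nu)=S_d.\tag{4}$$
Indeed $m(d)$ passes the test $Q_m\cap\nu=A\cap\nu$, and no $m<m(d)$ passes it, by (3).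

**Example.** If $Q_0=\emptyset$, $Q_1=\omega$, and $Q_2=S_d$ is the set of even numbers, then $m(d)=2$ and $\beta(d)=2$ works: $Q_0$ misses $0$, and $Q_1$ contains $1$. Every $A$ with $A\cap2=\{0\}$ has $\mathrm{Dec}(A,2)=S_d$.

## Why one convergent sequence is not enough

Let $a\subseteq\omega$ be any real of $V$. We would like to code $a$ into a sequence of points of $D$ that moves right or left according to the bits of $a$, and then recover the sequence in $W$ from the set $S_r$ of its limit $r$.

Try one sequence $d_0,d_1,\dots$ in $D$ converging to $r$, with $A=S_r$. Arrange, by means of (c), that $A$ agrees with $S_{d_{k+1}}$ up to and including $\nu_k=\min(S_{d_k}\triangle S_{d_{k+1}})$. Then $\nu_k$ is also the first difference between $S_{d_k}$ and $A$. So if $W$ knows $S_{d_k}$, it finds $\nu_k$ by comparing with $A$; and $A\cap\nu_k=S_{d_{k+1}}\cap\nu_k$. To conclude $\mathrm{Dec}(A,\nu_k)=S_{d_{k+1}}$ by (4), we need $\nu_k\ge\beta(d_{k+1})$.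

This cannot hold for all $k$. Let $\nu_k\ge\beta(d_{k+1})$. The numbers $m(d_k)$ and $m(d_{k+1})$ are different, since $S_{d_k}\neq S_{d_{k+1}}$. If $m(d_k)<m(d_{k+1})$, then (3) for $d=d_{k+1}$ says that $S_{d_k}$ and $S_{d_{k+1}}$ differ below $\beta(d_{k+1})$, so $\nu_k<\beta(d_{k+1})$, a contradiction. So $m(d_{k+1})<m(d_k)$, and this cannot go on forever. The trouble is that the same choice, that of $d_{k+1}$, fixes both the number of bits on offer and the number of bits needed.

The remedy is to run *two* sequences in alternation, the even-numbered points converging to $r_0$ and the odd-numbered ones to $r_1$. The point at which the even sequence splits tells $W$ how many bits to read from the odd one, and conversely. When $d_{k+2}$ is chosen close to $d_k$, the point $d_{k+1}$ of the other sequence is already there, so $\beta(d_{k+1})$ is a known number, and we can choose $d_{k+2}$ so close to $d_k$ that the splitting level exceeds it.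

## Two interleaved sequences

**Step 3: code $a$ by two alternating sequences.** This step is for building, in $V$, the data that $W$ will decode. Write $|J|$ for the length of an interval $J$. We construct $d_k\in D$, bounded open intervals $J_k\ni d_k$, and $\nu_k<\omega$ such that for all $k$:

1. $\overline{J_{k+2}}\subseteq J_k$ and $|J_k|\le2^{-k}$;
2. $d_{k+2}\in J_k$, with $d_{k+2}>d_k$ if $k\in a$, and $d_{k+2}<d_k$ if $k\notin a$;
3. $\nu_k=\min(S_{d_k}\triangle S_{d_{k+2}})$, with $\nu_k\ge\beta(d_{k+1})$, and $\nu_k\ge\nu_{k-1}$ if $k\ge1$;
4. $S_r\cap(\nu_k+1)=S_{d_{k+2}}\cap(\nu_k+1)$ for all $r\in J_{k+2}$.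

Start with any $d_0,d_1\in D$ and open intervals $J_0\ni d_0$, $J_1\ni d_1$ of lengths at most $1$ and $\frac12$. Suppose that $d_j,J_j$ are given for $j\le k+1$ and $\nu_j$ for $j\le k-1$. Put $M=\max(\beta(d_{k+1}),\nu_{k-1})$, where $\nu_{-1}=0$.

Since $d_k\notin P$, (c) gives an open interval $J\ni d_k$, $J\subseteq J_k$, with $S_r\cap M=S_{d_k}\cap M$ for all $r\in J$. As $D$ is dense, we can choose $d_{k+2}\in D\cap J$ on the side of $d_k$ that condition 2 prescribes. By (a), $S_{d_{k+2}}\neq S_{d_k}$, so $\nu_k=\min(S_{d_k}\triangle S_{d_{k+2}})$ is defined. The two sets agree below $M$, so $\nu_k\ge M$, which is condition 3. Finally $d_{k+2}\notin P$, so (c) applied at $d_{k+2}$ with $\nu_k+1$ in place of $M$ gives an open interval around $d_{k+2}$ satisfying condition 4; shrink it to get condition 1, and call it $J_{k+2}$. (All choices are from an enumeration of $D$ and from intervals with rational endpoints, so the recursion is legitimate in $\mathsf{ZF}$.)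

For $\varepsilon\in\{0,1\}$ the intervals $J_\varepsilon,J_{2+\varepsilon},J_{4+\varepsilon},\dots$ are nested, each containing the closure of the next, with lengths tending to $0$. Let $r_\varepsilon$ be the unique point of $\bigcap_jJ_{2j+\varepsilon}$, and let $A_\varepsilon=S_{r_\varepsilon}\in W$. It does not matter whether $r_\varepsilon\in P$: condition 4 holds for every $r\in J_{k+2}$. Write $\varepsilon(k)=k\bmod2$.

**Claim 1.** $\min(S_{d_k}\triangle A_{\varepsilon(k)})=\nu_k$ for all $k$.

*Proof.* Since $r_{\varepsilon(k)}\in J_{k+2}$, condition 4 says that $A_{\varepsilon(k)}$ and $S_{d_{k+2}}$ agree on $\nu_k+1=\{0,\dots,\nu_k\}$. By condition 3, $S_{d_{k+2}}$ and $S_{d_k}$ agree below $\nu_k$ and differ at $\nu_k$. $\square$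

**Claim 2.** $\mathrm{Dec}(A_{\varepsilon(k+1)},\nu_k)=S_{d_{k+1}}$ for all $k$.

*Proof.* By Claim 1 for $k+1$, the sets $A_{\varepsilon(k+1)}$ and $S_{d_{k+1}}$ agree below $\nu_{k+1}$, and $\nu_{k+1}\ge\nu_k$ by condition 3. Also $\nu_k\ge\beta(d_{k+1})$ by condition 3. Apply (4). $\square$

## Decoding $a$ inside $W$

**Step 4: run the recursion in $W$.** This step is for concluding $a\in W$. The first rounds look as follows. Comparing $S_{d_0}$ with $A_0$ gives $\nu_0$; reading $\nu_0$ bits of $A_1$ gives $S_{d_1}$. Comparing $S_{d_1}$ with $A_1$ gives $\nu_1$; reading $\nu_1$ bits of $A_0$ gives $S_{d_2}$; and so on.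

Formally, the sets $S_{d_0},A_0,A_1$ and the sequence $\langle Q_m\rangle$ are in $W$. In $W$ define by recursion, with the convention $\min\emptyset=0$,
$$X_0=S_{d_0},\qquad X_{k+1}=\mathrm{Dec}\bigl(A_{\varepsilon(k+1)},\ \min(X_k\triangle A_{\varepsilon(k)})\bigr).\tag{5}$$
We show $X_k=S_{d_k}$ by induction. This holds for $k=0$. If $X_k=S_{d_k}$, then $\min(X_k\triangle A_{\varepsilon(k)})=\nu_k$ by Claim 1, and $X_{k+1}=\mathrm{Dec}(A_{\varepsilon(k+1)},\nu_k)=S_{d_{k+1}}$ by Claim 2.

So $\langle S_{d_k}:k<\omega\rangle=\langle X_k:k<\omega\rangle\in W$. If $k\in a$, then $d_{k+2}>d_k$, and $S_{d_{k+2}}\subsetneq S_{d_k}$ by (a). If $k\notin a$, then $d_{k+2}<d_k$, so $S_{d_k}\subsetneq S_{d_{k+2}}$ and $S_{d_{k+2}}\not\subseteq S_{d_k}$. Hence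
$$a=\{k<\omega:X_{k+2}\subseteq X_k\}\in W.$$
Since $a\subseteq\omega$ was arbitrary, $\mathcal P(\omega)\subseteq W$. This proves Lemma 4, and with it Theorems 2 and 3: none of the three kinds of embedding is consistent with $\mathsf{ZFC}$. $\blacksquare$

## Perfect sets, a converse, and sharpness

A subset of $\mathbb R$ is *perfect* if it is closed and has no isolated points; the Cantor set is an example. The chain $\mathbb R$ in Theorem 2 can be replaced by a nonempty perfect set.

**Corollary 5 ($\mathsf{ZF}$).** If $X\subseteq\mathbb R$ and $(X,\le)$ admits a strictly increasing map into $(\mathcal D_c,\le_c)$, then $X$ has no nonempty perfect subset. More generally, no partial order containing a copy of $(\mathbb R,\le)$ has a strictly increasing map into $\mathcal D_c$.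

*Proof.* The second statement is Theorem 2, applied to the restriction of the map to the copy of $\mathbb R$. For the first, let $K\subseteq X$ be nonempty and perfect. We embed $\mathbb R$ into $K$.

Build closed intervals $I_s$ with rational endpoints, for $s\in2^{<\omega}$, whose interiors meet $K$, such that $I_{s0},I_{s1}\subseteq I_s$ are disjoint, $I_{s0}$ lies to the left of $I_{s1}$, and $I_s$ has length at most $2^{-|s|}$. This is possible: the interior of $I_s$ contains a point of $K$, and since $K$ has no isolated points it contains two; surround these by small enough disjoint intervals inside $I_s$. Rational endpoints make the choices canonical. For $x\in2^\omega$ the intersection $\bigcap_nI_{x\restriction n}$ is one point, and it lies in $K$, since every $I_{x\restriction n}$ meets $K$, the lengths tend to $0$, and $K$ is closed. If $x<_{\mathrm{lex}}x'$ and $s$ is the longest common initial segment, the point of $x$ is in $I_{s0}$ and that of $x'$ in $I_{s1}$, to the right. So $(2^\omega,<_{\mathrm{lex}})$ embeds into $K$. Finally $\mathbb R\cong(0,1)$ embeds into $(2^\omega,<_{\mathrm{lex}})$ by binary expansions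 not ending in $111\dots$. Composing with the map on $X$ gives a strictly increasing map $\mathbb R\to\mathcal D_c$, against Theorem 2. $\square$

**Corollary 6 (converse to Lemma 4, $\mathsf{ZF}$).** Let $W$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$. There is a quasi-order $B\in W$ with $W\models|B|\le\aleph_1$ and a strictly increasing map $\mathbb R\to B$ if and only if $\mathcal P(\omega)\subseteq W$.

*Proof.* The forward direction is Lemma 4. Conversely, if $\mathcal P(\omega)\subseteq W$, then $\mathbb R=\mathbb R^W$, and $W\models|\mathbb R|=\aleph_1$ by $\mathsf{CH}$ in $W$. Take $B=\mathbb R$ with its usual order and the identity map. $\square$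

Proposition 1 now shows how far these statements can be pushed. In its model, $X=\mathbb R\cap\mathrm L$ is dense in $\mathbb R$, has size $2^{\aleph_0}$, and embeds into $\mathcal D_c$. So in Corollary 5, "no nonempty perfect subset" cannot be strengthened to "countable" or to "of size less than continuum". In the same model $\mathcal P(\omega)\cap\mathrm L$ is a subalgebra of $\mathcal P(\omega)$ of size continuum that embeds into $\mathcal D_c$ even as a lattice. So in Theorem 3, $\mathcal P(\omega)$ cannot be replaced by an arbitrary subalgebra of $\mathcal P(\omega)$ of size continuum.
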